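\title{Quasi-isometries of cocompact CAT(0) spaces that kill homotopy in the Tits boundary}

\begin{abstract}
A quasi-isometry $f\colon X\to Y$ of proper CAT(0) spaces induces, through asymptotic cones, a continuous map $f^{\mathbf d}$ of Tits boundaries. We show that this map need not be injective on homotopy groups. For every $k\ge1$ and every $L>1$ there is an $L$-bi-Lipschitz homeomorphism of proper cocompact CAT(0) spaces, equivariant for free cocompact actions of one group, whose boundary map has nontrivial kernel on $\pi_k$ for every choice of ultrafilter, scaling sequence and basepoint. This answers a question of Kent and Ricks in the negative. The examples are piecewise Euclidean $2$-complexes times $\mathbb R^k$. The $2$-complexes contain a flat sheet, the universal cover of the plane minus a polygonal disc, on which $f$ is a logarithmic spiral of infinite total angle. The condition $L>1$ is sharp: if the multiplicative constant of $f$ is $1$, then $f^{\mathbf d}$ is an isometry.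
\end{abstract}

\section{The question and the results}\label{sec:intro}

A quasi-isometry of CAT(0) spaces can send a geodesic ray to a curve that keeps turning and has no direction at infinity; Example~\ref{ex:plane} does this in the Euclidean plane. One can still extract a map of boundaries by looking at the image of a ray at a sequence of larger and larger scales and passing to an ultralimit. This paper is about how much of the topology of the Tits boundary survives under that map.

\subsection{The boundary map of a quasi-isometry}

We write $d$ for the metric of any space under consideration. For points $o,y$ of a CAT(0) space, $[o,y]$ is the geodesic segment between them, and $[o,y](l)$ is its point at distance $\min\{l,d(o,y)\}$ from $o$. A map $f\colon X\to Y$ is an \emph{$(L,C)$-quasi-isometry} if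
\[
L^{-1}d(x,x')-C\le d(f(x),f(x'))\le L\,d(x,x')+C\qquad(x,x'\in X)
\]
and every point of $Y$ is within distance $C$ of $f(X)$. A space is \emph{cocompact} if some group acts on it by isometries with compact quotient.

Let $X$ be a proper CAT(0) space. Its \emph{boundary} $\partial X$ is the set of geodesic rays modulo the relation of being at bounded distance. For each $x_0\in X$, every class contains exactly one ray issuing from $x_0$; when a basepoint is fixed we denote this ray by the same letter as the class. The \emph{angular metric} $\angle(\cdot,\cdot)\in[0,\pi]$ on $\partial X$ measures the linear rate at which rays diverge: for rays $\zeta,\zeta'$ with arbitrary initial points and for $s,s'\ge0$,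
\begin{equation}\label{eq:angle}
\lim_{t\to\infty}\frac{d\bigl(\zeta(st),\zeta'(s't)\bigr)^2}{t^2}=s^2+s'^2-2ss'\cos\angle(\zeta,\zeta').
\end{equation}
The \emph{Tits metric} is the length metric associated with $\angle$, and $\partial_TX$ denotes $\partial X$ with the Tits metric. The two metrics agree wherever $\angle<\pi$, so they induce the same topology.

Fix a non-principal ultrafilter $\omega$ on $\mathbb N$. Every sequence in a compact metric space has a unique $\omega$-limit $\lim^\omega$, which is the ordinary limit when that exists. Fix also a \emph{scaling sequence} $\mathbf d=(d_n)$ with $d_n\to\infty$ and a basepoint $x_0\in X$. The \emph{asymptotic cone} $\operatorname{Cone}(X,(x_0),\mathbf d)$ consists of the sequences $(x_n)$ with $\lim^\omega d(x_0,x_n)/d_n<\infty$, with the metric $\lim^\omega d(x_n,x_n')/d_n$ and with sequences at distance $0$ identified. Its basepoint is the class $o_X$ of the constant sequence $(x_0)$. Three maps relate cones and boundaries.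
\begin{itemize}
\item For $t\ge0$ and $\zeta\in\partial X$ put $\Psi_{\mathbf d}(t,\zeta)=(\zeta(td_n))$. By \eqref{eq:angle}, this is an isometric embedding of the Euclidean cone over $\partial_TX$ into the asymptotic cone.
\item Let $p=(x_n)\ne o_X$. Then $d(x_0,x_n)\to\infty$ along $\omega$, and for each $l\ge 0$ the points $[x_0,x_n](l)$ lie in a compact ball. So $l\mapsto\lim^\omega[x_0,x_n](l)$ is a geodesic ray from $x_0$, which we call $\pi_X(p)\in\partial X$. Lemma~\ref{lem:cont} shows that it does not depend on the representative $(x_n)$ and depends continuously on $p$.
\item An $(L,C)$-quasi-isometry $f\colon X\to Y$ induces the $L$-bi-Lipschitz map $f^\omega\colon (x_n)\mapsto(f(x_n))$ from $\operatorname{Cone}(X,(x_0),\mathbf d)$ to $\operatorname{Cone}(Y,(f(x_0)),\mathbf d)$. It is injective and sends $o_X$ to $o_Y$, so it sends other points to other points.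
\end{itemize}
The \emph{boundary map} of $f$ is
\[
f^{\mathbf d}\colon\partial_TX\to\partial_TY,\qquad f^{\mathbf d}(\zeta)=\pi_Y\bigl(f^\omega(\Psi_{\mathbf d}(1,\zeta))\bigr).
\]
Concretely, $f^{\mathbf d}(\zeta)$ is the $\omega$-limit of the geodesics from $f(x_0)$ to $f(\zeta(d_n))$. The map is continuous; in general it depends on $\mathbf d$ and it need not be a homeomorphism. The following question comes from Kent and Ricks \cite{KR}.

\medskip
\noindent\textbf{Question.} \emph{Let $f\colon X\to Y$ be a quasi-isometry of proper cocompact CAT(0) spaces. Is $(f^{\mathbf d})_*\colon\pi_k(\partial_TX,\xi)\to\pi_k(\partial_TY,f^{\mathbf d}(\xi))$ injective for every choice of $\omega$, $\mathbf d$ and $x_0$, every $\xi\in\partial_TX$ and every $k\ge1$?}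

\subsection{Why one would guess yes}

Two of the three factors of $f^{\mathbf d}$ lose nothing. The geodesics from $x_0$ to $\zeta(d_n)$ converge to $\zeta$, so $\pi_X\circ\Psi_{\mathbf d}(1,\cdot)$ is the identity, and $\Psi_{\mathbf d}(1,\cdot)$, as a map to the cone minus its basepoint, is injective on homotopy groups. The map $f^\omega$ is onto, because every sequence in $Y$ is within $C$ of a sequence in $f(X)$, so it is a homeomorphism of the punctured cones. Only $\pi_Y$ can kill a homotopy class. If $Y=\mathbb R^n$ it does not: the cone is $\mathbb R^n$ via $(y_n)\mapsto\lim^\omega(y_n-y_0)/d_n$, and $\pi_Y$ is the radial projection $\mathbb R^n\setminus0\to S^{n-1}$, a homotopy equivalence. At the other extreme, if $X$ is a tree, any two ends are joined by a line and have angle $\pi$ by \eqref{eq:angle}; then $\partial_TX$ is discrete and there is nothing to prove. Theorem~\ref{thm:B} below gives a third positive case. A counterexample has to mix flat and hyperbolic behavior, so that $f^\omega$ moves an essential sphere of $\partial_TX$ to a part of the cone of $Y$ that $\pi_Y$ collapses.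

\subsection{Results}

\begin{theorem}\label{thm:A}
For every $L>1$ there are a group $G$, proper CAT(0) spaces $X,Y$ with free cocompact isometric $G$-actions, and a $G$-equivariant $L$-bi-Lipschitz homeomorphism $f\colon X\to Y$ such that the following hold for all ultrafilters $\omega$, scaling sequences $\mathbf d$ and basepoints.
\begin{enumerate}
\item[(1)] There are $\mu\ne\lambda$ in $\partial X$ with $\angle(\lambda,\zeta)=\pi$ for all $\zeta\ne\lambda$ (so $\{\lambda\}$ is open and closed in $\partial_TX$) and $f^{\mathbf d}(\mu)=f^{\mathbf d}(\lambda)$.
\item[(2)] For every $k\ge1$, the map $F=f\times\mathrm{id}\colon X\times\mathbb R^k\to Y\times\mathbb R^k$ is an $L$-bi-Lipschitz homeomorphism of proper cocompact CAT(0) spaces, and for a suitable $\xi$ the homomorphism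
\[
(F^{\mathbf d})_*\colon\pi_k\bigl(\partial_T(X\times\mathbb R^k),\xi\bigr)\to\pi_k\bigl(\partial_T(Y\times\mathbb R^k),F^{\mathbf d}(\xi)\bigr)
\]
is not injective. The Hurewicz image of its kernel contains a free abelian group of infinite rank.
\end{enumerate}
\end{theorem}

So the answer to the Question is no, for each $k\ge1$ separately, and the counterexamples $F$ are equivariant for free cocompact actions of $G\times\mathbb Z^k$. Part~(1) says that $f^{\mathbf d}$ sends points of two different components of $\partial_TX$ to one point. Part~(2) is obtained from it by suspension: the Tits boundary of $X\times\mathbb R^k$ is the spherical join of $\partial_TX$ with $S^{k-1}$, and the join of the $0$-sphere $\{\mu,\lambda\}$ with $S^{k-1}$ is a $k$-sphere. The constant $L$ can be taken arbitrarily close to $1$, but not equal to $1$.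

\begin{theorem}\label{thm:B}
If $f\colon X\to Y$ is a $(1,C)$-quasi-isometry of proper CAT(0) spaces, then $f^{\mathbf d}$ is an isometry of $\partial_TX$ onto $\partial_TY$, independent of $\mathbf d$ and $\omega$.
\end{theorem}

Section~\ref{sec:background} collects the facts on CAT(0) spaces that we use. Section~\ref{sec:model} shows the mechanism in a space that is not cocompact and lists what is needed to transplant it. Sections~\ref{sec:tiling}--\ref{sec:collapse} construct $X$, $Y$, $f$ and prove part~(1) of Theorem~\ref{thm:A}; Section~\ref{sec:product} proves part~(2). Section~\ref{sec:B} proves Theorem~\ref{thm:B} and depends only on Section~\ref{sec:intro}.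

\section{Background on CAT(0) spaces}\label{sec:background}

Our general reference is \cite{BH}. We use freely that in a CAT(0) space geodesic segments are unique, local geodesics are geodesics, and the distance between two linearly parametrized geodesics is a convex function of the parameter. By \eqref{eq:angle}, isometries preserve $\angle$, and two boundary points joined by a geodesic line have angle $\pi$. We call $\zeta\in\partial X$ \emph{isolated} if it is an isolated point of $\partial_TX$.

\subsection{The cone topology}

Let $X$ be proper and $o\in X$. The \emph{cone topology} makes $\overline X=X\cup\partial X$ a compact metrizable space. It does not depend on $o$, isometries of $X$ extend to homeomorphisms of $\overline X$, and points $y_i\in X$ converge to $\zeta\in\partial X$ if and only if $[o,y_i](l)\to\zeta(l)$ for every $l$, where $\zeta$ is the ray from $o$. In particular, if $f(\zeta(t))$ converges to a point of $\partial Y$ in $\overline Y$ as $t\to\infty$, then this point is $f^{\mathbf d}(\zeta)$ for all $\omega$ and $\mathbf d$. Sublinear errors do not affect convergence.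

\begin{lemma}\label{lem:sublinear}
If $y_i\to\zeta\in\partial X$ and $d(y_i,y_i')/d(o,y_i)\to0$, then $y_i'\to\zeta$.
\end{lemma}

\begin{proof}
Put $r_i=d(o,y_i)$, $r_i'=d(o,y_i')$ and $D_i=d(y_i,y_i')$, so $|r_i-r_i'|\le D_i$. Fix $l$ and let $i$ be so large that $r_i,r_i'\ge l$. By convexity, $[o,y_i](l)$ is within $lD_i/r_i$ of $[o,y_i'](lr_i'/r_i)$, and this point is within $l|r_i-r_i'|/r_i\le lD_i/r_i$ of $[o,y_i'](l)$. Both bounds tend to $0$.
\end{proof}

\begin{lemma}\label{lem:cont}
Let $p=(x_n)$ and $p'=(x_n')$ be points of $\operatorname{Cone}(X,(x_0),\mathbf d)$ different from $o_X$, and let $\bar\theta$ be the angle at $o_X$ of the Euclidean triangle with the side lengths of $o_X,p,p'$. Let $\zeta,\zeta'$ be the $\omega$-limits of the geodesics $[x_0,x_n]$ and $[x_0,x_n']$. Then $\angle(\zeta,\zeta')\le\bar\theta$. Hence $\pi_X$ is well defined and continuous as a map to $\partial_TX$, and boundary maps of quasi-isometries are continuous.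
\end{lemma}

\begin{proof}
Let $\theta_n$ be the angle at $x_0$ of the Euclidean comparison triangle of $x_0,x_n,x_n'$. It is unchanged when the three side lengths are divided by $d_n$, so $\lim^\omega\theta_n=\bar\theta$ by the law of cosines. The CAT(0) inequality gives $d([x_0,x_n](l),[x_0,x_n'](l))\le2l\sin(\theta_n/2)$ as soon as both segments have length at least $l$. Thus $d(\zeta(l),\zeta'(l))\le2l\sin(\bar\theta/2)$ for all $l$, and \eqref{eq:angle} with $s=s'=1$ gives the inequality. If $p=p'$ then $\bar\theta=0$ and $\zeta=\zeta'$; if $p'\to p$ then $\bar\theta\to0$. Finally $f^{\mathbf d}$ is a composition of continuous maps.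
\end{proof}

\subsection{Rank one isometries}

An \emph{axis} of an isometry $g$ is a geodesic line along which $g$ acts as a nontrivial translation. The displacement $d(x,gx)$ is minimal on every axis, and the set $\operatorname{Min}(g)$ where it is minimal is convex and splits isometrically as $M\times\mathbb R$, the lines $\{m\}\times\mathbb R$ being the axes. A \emph{flat half-plane bounded by} a line $\ell$ is an isometrically embedded copy of $\mathbb R\times[0,\infty)$ whose edge $\mathbb R\times\{0\}$ is $\ell$. Let $X$ be proper and let $g$ have an axis $\ell$ that bounds no flat half-plane, oriented in the direction of translation, with endpoints $\lambda_\pm=\ell(\pm\infty)$. Then \cite[Lemma~III.3.3]{Ba}, applied to $g$ and $g^{-1}$, gives: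
\begin{enumerate}
\item[(R1)] For neighborhoods $U\ni\lambda_-$ and $V\ni\lambda_+$ in $\overline X$ there is $k_0$ with $g^k(\overline X\setminus U)\subset V$ for all $k\ge k_0$.
\item[(R2)] Every $\zeta\in\partial X\setminus\{\lambda_+\}$ is joined to $\lambda_+$ by a geodesic line, and every $\zeta\in\partial X\setminus\{\lambda_-\}$ is joined to $\lambda_-$ by a geodesic line. Hence $\angle(\lambda_\pm,\zeta)=\pi$ for all $\zeta\ne\lambda_\pm$.
\end{enumerate}

\subsection{Piecewise Euclidean $2$-complexes}\label{sub:PE}

Let $K$ be a connected $2$-complex whose cells are Euclidean triangles of finitely many shapes, glued by isometries of sides, with the length metric. The \emph{link} $\operatorname{Lk}(p)$ of a point $p$ is the metric graph of directions at $p$. If $p$ is interior to a $2$-cell, it is a circle of length $2\pi$. If $p$ is interior to an edge, it consists of two \emph{poles}, the directions of the edge, joined by arcs of length $\pi$, one for each occurrence of the edge in the boundary of a $2$-cell. If $p$ is a vertex, it has one vertex for each end of an edge at $p$ and one edge, of length the angle, for each corner of a $2$-cell at $p$.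 We use two facts.
\begin{enumerate}
\item[(P1)] A small ball about $p$ is isometric to a ball about the apex of the Euclidean cone over $\operatorname{Lk}(p)$. So the angle between two segments issuing from $p$ is the minimum of $\pi$ and the distance of their directions in $\operatorname{Lk}(p)$, and a path made of straight segments in cells is a local geodesic if at each of its interior points the backward and forward directions have distance at least $\pi$ in the link.
\item[(P2)] (Link condition, \cite[II.5.2, 5.4, 5.6]{BH}.) If every injective loop in every link has length at least $2\pi$, then $K$ is locally CAT(0). By the Cartan--Hadamard theorem its universal cover is then CAT(0).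
\end{enumerate}
A path in a graph is \emph{reduced} if it never traverses an edge and immediately returns along it; a closed path is \emph{cyclically reduced} if this also holds at its base point. The next lemma will turn a combinatorial condition into a metric one.

\begin{lemma}\label{lem:L}
Let $\Gamma$ be a metric graph in which all injective loops have length at least $2\pi$. Then a cyclically reduced closed path of length $2\pi$ in $\Gamma$ is injective, and its antipodal points have distance exactly $\pi$ in $\Gamma$.
\end{lemma}

\begin{proof}
If the path passed twice through a point, it would split into two closed paths, one of length at most $\pi$. This one is locally injective away from its base point, so it has a shortest nonconstant closed subpath, which is an injective loop of length at most $\pi$. This is impossible. Suppose two antipodal points are joined by a geodesic of length less than $\pi$. The geodesic and a half of the loop are reduced paths with the same endpoints and different lengths. Different reduced paths in a graph are not homotopic relative to their endpoints, so the union of the two paths is not a tree and contains an injective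 loop, of length less than $2\pi$. This is impossible as well.
\end{proof}

\section{The model: a logarithmic spiral}\label{sec:model}

Fix $\kappa>0$. In polar coordinates let $\Phi_\kappa(r,\varphi)=(r,\varphi+\kappa\log r)$. It pulls the orthonormal coframe $(dr,\,r\,d\varphi)$ back to $(dr,\,r\,d\varphi+\kappa\,dr)$. So its derivative is a shear of norm at most $1+\kappa$, and the same holds for $\Phi_\kappa^{-1}=\Phi_{-\kappa}$. The map changes lengths by a factor close to $1$, and yet it turns a radial ray through an unbounded angle.

\begin{example}\label{ex:plane}
On $\mathbb C$, with $0\mapsto0$, the map $f=\Phi_\kappa$ is $(1+\kappa)$-bi-Lipschitz. With basepoint $0$ we have $f(d_ne^{i\varphi})=d_ne^{i\varphi}e^{i\kappa\log d_n}$, so $f^{\mathbf d}$ is the rotation of $S^1$ by $\lim^\omega e^{i\kappa\log d_n}$. It is the identity for $d_n=e^{2\pi n/\kappa}$ and the antipodal map for $d_n=e^{(2n+1)\pi/\kappa}$.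
\end{example}

In the plane the angle is only defined modulo $2\pi$, and the unbounded turning leaves no trace other than the dependence on $\mathbf d$. To make it visible we unroll the angle. Let $S$ be the universal cover of $\mathbb C\setminus0$ with the flat metric and polar coordinates $(r,\varphi)$, $r>0$, $\varphi\in\mathbb R$. It is not complete, so we cut out a neighborhood of the missing origin: let $W_\circ=\{r\ge1\}\subset S$ with its length metric. The map $\Phi_\kappa$ is a $(1+\kappa)$-bi-Lipschitz homeomorphism of $W_\circ$ that fixes the boundary pointwise. We use $W_\circ$ only as a guide, and so we just compute with shortest paths from $o=(1,0)$.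

The two functions
\[
u_\pm(r,\varphi)=\varphi\pm\bigl(\sqrt{r^2-1}-\arccos(1/r)\bigr)
\]
satisfy $\partial_ru_\pm=\pm\sqrt{r^2-1}/r$ and $r^{-1}\partial_\varphi u_\pm=1/r$. Their gradients have norm $1$, so they are $1$-Lipschitz. Consider the radial ray $R(t)=(1+t,0)$ and the boundary ray $\lambda(t)=(1,t)$.

First, let $\varphi\ge\pi/2$. The path from $o$ to $(r,\varphi)$ that follows $\lambda$ up to the angle $\varphi-\arccos(1/r)$ and then leaves along the tangent line has length $u_+(r,\varphi)-u_+(o)$, so it is a shortest path. It agrees with $\lambda$ up to time $\varphi-\pi/2$. Since $\Phi_\kappa(R(t))$ has angle $\kappa\log(1+t)\to\infty$, these shortest paths from $o$ to $\Phi_\kappa(R(t))$ converge to $\lambda$. As $\Phi_\kappa$ fixes $\lambda$, the rays $R$ and $\lambda$ have the same image at infinity, along every scaling sequence.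

Second, $d(R(t),\lambda(t))\ge u_-(\lambda(t))-u_-(R(t))\ge 2t-\pi/2$. So $R$ and $\lambda$ diverge at the maximal rate, which in \eqref{eq:angle} corresponds to the angle $\pi$. This is the picture of Theorem~\ref{thm:A}(1): a map that is almost an isometry identifies two opposite points at infinity.

The space $W_\circ$ is far from cocompact, because isometries preserve its boundary and there are points arbitrarily far from it. To find the same picture in a cocompact setting we need three things.
\begin{enumerate}
\item[(a)] A version of $W_\circ$ built from finitely many shapes of cells, and a version of $\Phi_\kappa$ that is affine on cells and depends only on the shape. For this we tile $S$ by triangles that are similar to two fixed triangles and double in size at each level, and we cut the large triangles into small congruent ones (Sections~\ref{sec:tiling} and~\ref{sec:sheet}).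
\item[(b)] A compact nonpositively curved complex that contains all these cells, for a whole interval of shapes (Section~\ref{sec:complex}). The map $f$ is then the identity of the universal cover, with two different shapes.
\item[(c)] A substitute for the boundary ray $\lambda$. A rotation of the sheet will be realized by a group element $g$, and we show that $g$ has an axis bounding no flat half-plane (Section~\ref{sec:axis}). Then (R1) replaces the first computation above and (R2) the second.
\end{enumerate}

\section{A self-similar tiling}\label{sec:tiling}

A sector of $S$ of angle less than $\pi$ is isometric to a convex sector of $\mathbb C$, so straight segments and triangles in such a sector make sense. A segment whose endpoints have different angles is a graph $r=\rho(\varphi)$ over the interval between these angles.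

Fix $\varepsilon=\pi/6$ and let $\eta\in I:=[\pi/12,\pi/10]$. The number $\eta$ is the twist from one level to the next, and it is the parameter that will distinguish $X$ from $Y$. For $m,j\in\mathbb Z$ let
\[
v(m,j)=(2^m,\ j\varepsilon+m\eta)\in S .
\]
The isometry $\tau(r,\varphi)=(r,\varphi+\varepsilon)$ and the similarity $\sigma(r,\varphi)=(2r,\varphi+\eta)$ satisfy $\tau v(m,j)=v(m,j+1)$ and $\sigma v(m,j)=v(m+1,j)$. Consider the segments
\begin{gather*}
A(m,j)=[v(m,j),v(m,j+1)],\qquad B(m,j)=[v(m,j),v(m+1,j)],\\ C(m,j)=[v(m,j+1),v(m+1,j)],
\end{gather*}
oriented as written. By the law of cosines their lengths are $2^m|a|$, $2^m|b|$, $2^m|c|$, where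
\[
|a|^2=2-2\cos\varepsilon=2-\sqrt3,\qquad |b|^2=5-4\cos\eta,\qquad |c|^2=5-4\cos(\varepsilon-\eta);
\]
the notation anticipates edges named $a,b,c$. Let $\Delta_1(m,j)$ be the triangle with sides $A(m,j)$, $B(m,j)$, $C(m,j)$, and $\Delta_2(m,j)$ the triangle with sides $A(m+1,j)$, $B(m,j+1)$, $C(m,j)$; see Figure~\ref{fig:tiling}. Their side lengths are $2^m(|a|,|b|,|c|)$ and $2^m(2|a|,|b|,|c|)$. Let $\alpha_i,\beta_i,\gamma_i$ be the angles of $\Delta_i$ opposite to the sides of type $A,B,C$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\foreach \j in {0,...,5} \coordinate (a\j) at ({12+30*\j}:1);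
\foreach \j in {0,...,4} \coordinate (b\j) at ({30+30*\j}:2);
\foreach \j in {0,...,3} \coordinate (c\j) at ({48+30*\j}:4);
\foreach \j/\k in {0/1,1/2,2/3,3/4,4/5} \filldraw[fill=gray!25] (a\j)--(a\k)--(b\j)--cycle;
\foreach \j/\k in {0/1,1/2,2/3,3/4} \filldraw[fill=gray!25] (b\j)--(b\k)--(c\j)--cycle;
\draw (c0)--(c1)--(c2)--(c3);
\path (b2)--(b3) coordinate[pos=.5] (p1);
\path (b3)--(c2) coordinate[pos=.5] (p2);
\path (b2)--(c2) coordinate[pos=.5] (p3);
\path (c1)--(c2) coordinate[pos=.5] (p4);
\path (b2)--(c1) coordinate[pos=.5] (p5);
\draw[dashed] (p1)--(p2)--(p3)--cycle (p3)--(p4)--(p5)--cycle;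
\node at (46:2.5) {$\Delta_1$};
\node at (63:3.25) {$\Delta_2$};
\node[right] at (a0) {$v(0,0)$};
\node[right] at (b0) {$v(1,0)$};
\node[right] at (c0) {$v(2,0)$};
\draw (0,0) circle (0.03);
\end{tikzpicture}
\caption{Part of the tiling of the universal cover of the punctured plane, between the levels $r=1$, $2$, $4$. Consecutive vertices of a level differ by the angle $\varepsilon=\pi/6$, and each level is turned by $\eta=\pi/10$ against the previous one. The triangles $\Delta_1(m,j)$ are shaded and the triangles $\Delta_2(m,j)$ are white; the labeled ones are $\Delta_1(1,0)$ and $\Delta_2(1,0)$. The dashed lines cut two triangles of level $1$ into four triangles of the size of level $0$.}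
\label{fig:tiling}
\end{figure}

\begin{lemma}\label{lem:tiling}
For every $\eta\in I$ the triangles $\Delta_i(m,j)$ form an edge-to-edge tiling of $S$, in which
\begin{equation}\label{eq:adjacent}
\begin{gathered}
A(m,j)=\Delta_1(m,j)\cap\Delta_2(m-1,j),\qquad B(m,j)=\Delta_1(m,j)\cap\Delta_2(m,j-1),\\
C(m,j)=\Delta_1(m,j)\cap\Delta_2(m,j).
\end{gathered}
\end{equation}
All six angles $\alpha_i,\beta_i,\gamma_i$ are acute, $|b|,|c|>1>|a|/2$, and
\begin{equation}\label{eq:inner}
\gamma_2+\alpha_1+\beta_2=\pi-\varepsilon .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Tiling.} The polygonal line $\bigcup_jA(m,j)$ is a graph $r=\rho_m(\varphi)$, with $\rho_m(\varphi)=2^m\rho_0(\varphi-m\eta)$ and $\cos(\varepsilon/2)\le\rho_0\le1$. Since $0<\eta<\varepsilon$, the zigzag $\bigcup_j B(0,j)\cup C(0,j)$ is a graph $r=\rho_Z(\varphi)$, where $B(0,j)$ lies over $[j\varepsilon,j\varepsilon+\eta]$ and $C(0,j)$ over $[j\varepsilon+\eta,(j+1)\varepsilon]$. We show $\rho_0\le\rho_Z\le\rho_1$.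

Parametrize $B(0,0)$ by $(1-t)+2te^{i\eta}$. The squared radius $(1-t)^2+4t^2+4t(1-t)\cos\eta$ is convex in $t$ with derivative $-2+4\cos\eta>0$ at $t=0$, so the radius exceeds $1$ for $t>0$. The same computation with $\varepsilon-\eta$ in place of $\eta$ applies to $C(0,0)$, since $2\cos(\varepsilon-\eta)>1$. Hence $\rho_Z\ge1\ge\rho_0$, and $\rho_Z=\rho_0$ only at the points $v(0,j)$.

The segment $A(1,j-1)$ lies over $[(j-1)\varepsilon+\eta,\,j\varepsilon+\eta]$, and over this interval the zigzag consists of $C(0,j-1)$ and $B(0,j)$, which join $v(0,j)$ to the two endpoints of $A(1,j-1)$. The line through $A(1,j-1)$ has unit normal of angle $j\varepsilon+\eta-\varepsilon/2$ and distance $2\cos(\varepsilon/2)$ from the origin. The component of $v(0,j)$ along this normal is $\cos(\eta-\varepsilon/2)\le1<2\cos(\varepsilon/2)$, so $v(0,j)$ is strictly on the origin side. Hence $\rho_Z\le\rho_1$, with equality only at the points $v(1,j)$.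

Thus $\Delta_1(0,j)$ is the region between $\rho_0$ and $\rho_Z$ over $[j\varepsilon,(j+1)\varepsilon]$, and $\Delta_2(0,j)$ is the region between $\rho_Z$ and $\rho_1$ over $[j\varepsilon+\eta,(j+1)\varepsilon+\eta]$. These regions tile $\{\rho_0\le r\le\rho_1\}$. The images of this band under the powers of $\sigma$ tile $S$, because $\rho_m\to0$ and $\rho_m\to\infty$ as $m\to\mp\infty$. Formula \eqref{eq:adjacent} lists, for each segment, the two triangles of which it is a side.

\emph{Angles.} We have $0.26<|a|^2<0.27$. Since $\pi/15\le\varepsilon-\eta\le\eta\le\pi/10$, and $\cos(\pi/15)<0.98$, $\cos(\pi/10)>0.95$, we have $1.08<|c|^2\le|b|^2<1.2$. In particular $4|a|^2<1.08<|c|^2$, so in both triangles the longest side has type $B$. It is opposite to an acute angle because $|b|^2<1.2<1.34<|a|^2+|c|^2<4|a|^2+|c|^2$.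

On the inner side of level $m$, the segments $A(m,j-1)$ and $A(m,j)$ make the angle $\pi-\varepsilon$ at $v(m,j)$, the sum of two base angles of isosceles triangles with apex angle $\varepsilon$ at the origin. The segments $B(m-1,j)$ and $C(m-1,j)$ cut this angle into the corners of $\Delta_2(m-1,j-1)$, $\Delta_1(m-1,j)$ and $\Delta_2(m-1,j)$. These lie between sides of types $A$ and $B$, $B$ and $C$, $C$ and $A$, so they are $\gamma_2$, $\alpha_1$, $\beta_2$.
\end{proof}

The six angles are positive continuous functions on the compact interval $I$. Let $\theta_0>0$ be their common minimum, and fix once and for all an integer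
\[
N\ge2\quad\text{with}\quad N\theta_0\ge2\pi .
\]
It does not depend on $\eta$.

\subsection*{Turn weights in the dual graph}

The link condition for the complexes of the next section will reduce to a statement on the tiling. Let $\widetilde{\mathcal H}$ be the dual graph: its nodes are the triangles, and each tiling edge joins the two triangles in \eqref{eq:adjacent}. Let $\mathcal H$ be the quotient obtained by reading $(m,j)$ modulo $N$, so that $\widetilde{\mathcal H}\to\mathcal H$ is a covering with group $(N\mathbb Z)^2$. The neighbors of the node $\Delta_1(m,j)$ are $\Delta_2(m,j)$, $\Delta_2(m,j-1)$, $\Delta_2(m-1,j)$, which are distinct modulo $N$ as $N\ge2$. So both graphs are cubic, without loops or double edges. When a walk enters a node by one edge and leaves by another, it makes a \emph{turn}, whose \emph{weight} is the angle of the triangle between the two sides. The three possible weights at a node are acute and add up to $\pi$. The weight of a cyclically reduced closed walk is the sum of the weights of all its turns, including the one at the base. For the walk once around a vertex $v(m,j)$ it is the total angle $2\pi$, and this is the minimum.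

\begin{lemma}\label{lem:weight}
Every cyclically reduced closed walk in $\mathcal H$ has weight at least $2\pi$.
\end{lemma}

\begin{proof}
Lift the walk to $\widetilde{\mathcal H}$. If the lift is not closed, then $(m,j)$ changes by a nonzero element of $(N\mathbb Z)^2$. Each step changes $m$ and $j$ by at most $1$, so there are at least $N$ steps and as many turns, and the weight is at least $N\theta_0\ge2\pi$. It remains to treat a cyclically reduced closed walk $w$ in $\widetilde{\mathcal H}$.

\emph{Simple cycles.} Let $w$ be a simple cycle of length $n$. Realize it as the polygonal Jordan curve in $S\cong\mathbb R^2$ through the midpoints of the $n$ crossed edges, and let $D$ be the open disc that it bounds. A crossed edge is crossed once and has exactly one endpoint in $D$. Uncrossed edges and unvisited triangles lie entirely on one side of the curve. In a visited triangle $\Delta$ the curve cuts off the common vertex of the two crossed sides, and the weight $\vartheta_\Delta$ is the angle at this vertex. Either this vertex is the only vertex of $\Delta$ in $D$, and we write $\Delta\in\mathcal I$, or it is the only one outside $D$, and we write $\Delta\in\mathcal O$.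 Let $n_0,n_1,n_2$ be the numbers of vertices, edges and triangles of the tiling that are contained in $D$. Adding up the angles at the vertices in $D$, and counting pairs of an edge in $D$ and a triangle containing it, we get
\[
2\pi n_0=\pi n_2+\sum_{\mathcal I}\vartheta_\Delta+\sum_{\mathcal O}(\pi-\vartheta_\Delta),\qquad 2n_1=3n_2+|\mathcal O|.
\]
Eliminating $|\mathcal O|$ gives
\[
\sum_{\mathcal I}\vartheta_\Delta-\sum_{\mathcal O}\vartheta_\Delta=2\pi n_0-\pi n_2-\pi(2n_1-3n_2)=2\pi(n_0-n_1+n_2).
\]
The tiling cuts the closed disc $\overline D$ into cells: $n_0+n$ vertices (with the crossing points), $n_1+2n$ edges (with the inner halves of the crossed edges and the sides of the curve), and $n_2+n$ faces (with the inner parts of the visited triangles). Its Euler characteristic is $n_0-n_1+n_2=1$. So the weight is at least $\sum_{\mathcal I}\vartheta_\Delta\ge2\pi$.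

\emph{General walks.} Choose times $i<k$ at which $w$ is at the same node $\Delta$, with the nodes at the times $i,\dots,k-1$ distinct. Since there are no loops or double edges and $w$ is reduced, $k-i\ge3$, and this subwalk is a simple cycle $w_0$. Suppose $w$ is longer than $w_0$, so that $i$ and $k$ are different times of the cyclic walk. Let $w$ enter $\Delta$ by $e_0$ and leave by $e_1$ at time $i$, and enter by $e_2$ and leave by $e_3$ at time $k$. Then $e_0\ne e_1\ne e_2\ne e_3$. Let $\vartheta$ be the weight of the turn $(e_2,e_1)$. The turns strictly between the times $i$ and $k$ contribute the weight of $w_0$ minus $\vartheta$, so it suffices that the turns at $i$ and $k$ contribute at least $\vartheta$. If $e_0=e_2$ or $e_3=e_1$, one of them has weight $\vartheta$. Otherwise $e_0=e_3$ is the third edge at $\Delta$, and the two turns contribute $\pi-\vartheta$, which is at least $\vartheta$ because $\vartheta$ is acute.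
\end{proof}

\section{The complexes $K_\eta$}\label{sec:complex}

Lines parallel to the sides cut a triangle of level $m\ge0$ into $4^m$ triangles of the size of level $0$; some are translates of a scaled copy of the large triangle, and the others are their point reflections. As vectors, $A(m,j)+C(m,j)=B(m,j)$ in $\Delta_1(m,j)$, so the two kinds of small triangles read $ac=b$ and $ca=b$. In $\Delta_2(m,j)$ we have $C(m,j)+A(m+1,j)=B(m,j+1)$, the side of type $A$ is twice as long, and the small triangles read $ca^2=b$ and $a^2c=b$. We take these four triangles as cells, with one set of letters for each $(m,j)$ modulo $N$.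

Let $K$ be the $2$-complex with one vertex, oriented edges (\emph{letters}) $a_{m,j},b_{m,j},c_{m,j}$ for $(m,j)\in(\mathbb Z/N)^2$, and for each $(m,j)$ two pairs of $2$-cells with boundary words
\[
\begin{array}{lll}
T_1(m,j)\colon & a_{m,j}\,c_{m,j}\,b_{m,j}^{-1}, & c_{m,j}\,a_{m,j}\,b_{m,j}^{-1};\\[3pt]
T_2(m,j)\colon & c_{m,j}\,a_{m+1,j}^2\,b_{m,j+1}^{-1}, & a_{m+1,j}^2\,c_{m,j}\,b_{m,j+1}^{-1}.
\end{array}
\]
For $\eta\in I$ let $K_\eta$ be $K$ with edges of lengths $|a|,|b|,|c|$, where the cells of $T_1$ are Euclidean triangles with sides $|a|,|b|,|c|$ and the cells of $T_2$ are Euclidean triangles with sides $2|a|,|b|,|c|$, the side $a^2$ having the vertex as its midpoint. Cutting the cells of $T_2$ along the median to the side $a^2$ makes $K_\eta$ an $M_0$-polyhedral complex in the sense of \cite[I.7.37]{BH}, where cells need not be embedded, and two further barycentric subdivisions give a simplicial complex with embedded simplices. None of this changes the links as metric graphs, so (P1) and (P2) apply, and we keep working with the uncut triangles. Put $G=\pi_1(K)$ and let $X_\eta$ be the universal cover of $K_\eta$. Its vertices are identified with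 $G$, which acts from the left and preserves the labels of edges and cells.

\subsection*{The link of the vertex}

Let $\mathcal L$ be the link of the vertex of $K_\eta$. It has two vertices $p^+$ (outgoing) and $p^-$ (incoming) for each letter $p$. Dropping indices, the corners of the four cells are as follows; the length of each corner is given in parentheses.
\[
\begin{array}{ll}
ac=b\colon & a^+b^+\,(\gamma_1),\quad a^-c^+\,(\beta_1),\quad c^-b^-\,(\alpha_1);\\[2pt]
ca=b\colon & c^+b^+\,(\alpha_1),\quad c^-a^+\,(\beta_1),\quad a^-b^-\,(\gamma_1);\\[2pt]
ca^2=b\colon & c^+b^+\,(\alpha_2),\quad c^-a^+\,(\beta_2),\quad a^-a^+\,(\pi),\quad a^-b^-\,(\gamma_2);\\[2pt]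
a^2c=b\colon & a^+b^+\,(\gamma_2),\quad a^-a^+\,(\pi),\quad a^-c^+\,(\beta_2),\quad c^-b^-\,(\alpha_2).
\end{array}
\]
So each $T_1(m,j)$ contributes the hexagon
\[
a^+\overset{\gamma_1}{-}b^+\overset{\alpha_1}{-}c^+\overset{\beta_1}{-}a^-\overset{\gamma_1}{-}b^-\overset{\alpha_1}{-}c^-\overset{\beta_1}{-}a^+,
\]
and each $T_2(m,j)$ contributes the hexagon
\[
c^+\overset{\alpha_2}{-}b^+\overset{\gamma_2}{-}a^+\overset{\beta_2}{-}c^-\overset{\alpha_2}{-}b^-\overset{\gamma_2}{-}a^-\overset{\beta_2}{-}c^+
\]
and two \emph{midpoint arcs} of length $\pi$ from $a^-$ to $a^+$. Every edge of $\mathcal L$ is a midpoint arc or lies in exactly one hexagon. Each hexagon is embedded, has length $2\pi$, and has $p^+$ and $p^-$ as antipodal points.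

Each letter occurs in exactly two hexagons: $a_{m,j}$ in those of $T_1(m,j)$ and $T_2(m-1,j)$, $b_{m,j}$ in those of $T_1(m,j)$ and $T_2(m,j-1)$, and $c_{m,j}$ in those of $T_1(m,j)$ and $T_2(m,j)$. Comparing with \eqref{eq:adjacent}, we identify the hexagons with the nodes of $\mathcal H$ and the letters with its edges. Let $p\ne q$ be letters of one hexagon and $\vartheta$ the weight of the turn $(p,q)$. A subarc of the hexagon from one of $p^\pm$ to one of $q^\pm$ has length $\vartheta$, $\pi-\vartheta$, $\pi+\vartheta$ or $2\pi-\vartheta$. Since $\vartheta$ is acute, its length is at least $\vartheta$.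

\begin{proposition}\label{prop:cat0}
Every injective loop in $\mathcal L$ has length at least $2\pi$. Hence $X_\eta$ is a proper CAT(0) space on which $G$ acts freely and cocompactly by isometries, and Lemma~\ref{lem:L} applies to the link of every point of $X_\eta$.
\end{proposition}

\begin{proof}
Let $Z$ be an injective loop in $\mathcal L$. If $Z$ is a hexagon, its length is $2\pi$. Otherwise cut it into \emph{pieces}: the midpoint arcs, and the maximal subarcs contained in one hexagon. There are at least two pieces, and each has distinct endpoints. A piece is either \emph{returning}, from $p^\pm$ to $p^\mp$, and then has length $\pi$ (midpoint arcs are of this kind), or \emph{turning}, between distinct letters, and then its length is at least the weight of the turn. By maximality, two consecutive turning pieces that meet at the letter $p$ lie in the two different hexagons containing $p$.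

Two returning pieces give length at least $2\pi$. If there is no returning piece, the hexagons of the pieces and the letters at which the pieces meet form a cyclically reduced closed walk in $\mathcal H$, and Lemma~\ref{lem:weight} applies.

Suppose there is exactly one returning piece, at the letter $p$. It suffices to show that the other pieces have total weight at least $\pi$. They lie in hexagons $T^1,\dots,T^r$, the $i$-th going from the letter $p_{i-1}$ to the letter $p_i\ne p_{i-1}$, with $p_0=p_r=p$. So $r\ge2$, and $p_1\cdots p_{r-1}$ is a nonempty reduced walk from $T^1$ to $T^r$, two nodes that are ends of the edge $p$. If $T^1\ne T^r$, closing up by $p$ gives a cyclically reduced closed walk whose turns are exactly those of the $r$ pieces, of weight at least $2\pi$. If $T^1=T^r$, the walk is closed and has the form $w_1w_0w_1^{-1}$ with $w_0$ nonempty and cyclically reduced. All turns of $w_0$, except possibly the one at its base, are turns of pieces, so their weight is at least $2\pi-\pi/2\ge\pi$.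

In the links of interior points of edges and of $2$-cells all injective loops have length exactly $2\pi$. By (P2), $X_\eta$ is CAT(0). It is complete and locally compact, being a covering of a finite complex, and such a length space is proper.
\end{proof}

\begin{remark}
The indices are needed. For $N=1$ the corners $a^+b^+$ of $T_1$ and of $T_2$ form a loop of length $\gamma_1+\gamma_2<\pi$, and the relations $ca=b=ca^2$ force $a=1$ in $G$. A large $N$ makes every short closed walk in $\mathcal H$ lift to a closed walk in the planar tiling, where flatness gives the bound $2\pi$.
\end{remark}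

\section{The flat sheet}\label{sec:sheet}

We shall map three flat surfaces into $X_\eta$ and need to know that straight lines go to geodesics. One criterion serves for all of them. Let $P$ be a simply connected flat surface, possibly with boundary, with a locally finite tiling by triangles. A map $P\to K_\eta$ is \emph{cellular} if on each triangle it is an isometry onto the Euclidean triangle of a $2$-cell followed by the characteristic map of the cell. It is \emph{unfolded} if any two triangles that share a segment go to different $2$-cells of $K$.

\begin{lemma}\label{lem:unfolded}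
Let $\iota\colon P\to X_\eta$ be a lift of an unfolded cellular map. At an interior point $p$ of $P$, the circle of directions maps injectively to $\operatorname{Lk}(\iota(p))$, and antipodal directions go to points at distance $\pi$. A straight segment or ray in $P$ whose points, except possibly the endpoints, are interior points of $P$ is mapped to a geodesic.
\end{lemma}

\begin{proof}
If $p$ is interior to a triangle, the circle of directions maps isometrically onto the link. Otherwise the triangles containing $p$ cut the circle into arcs, and each arc maps isometrically onto the edge of $\operatorname{Lk}(\iota(p))$ given by the corresponding cell: a corner, a midpoint arc, or an arc between two poles. Consecutive arcs come from triangles that share a segment, hence from different cells, hence map to different edges. The image is a cyclically reduced closed path of length $2\pi$, and Lemma~\ref{lem:L} gives the first claim. By (P1) the image of the open segment is a local geodesic, hence a geodesic, and this extends to the endpoints by continuity.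
\end{proof}

Let
\[
W=W_\eta=\{(r,\varphi)\in S: r\ge\rho_0(\varphi)\}=\bigcup_{m\ge0,\ j\in\mathbb Z}\Delta_1(m,j)\cup\Delta_2(m,j),
\]
the universal cover of the plane minus a regular $12$-gon. Cut each $\Delta_i(m,j)$ into $4^m$ \emph{unit triangles} by lines parallel to the sides. In $\Delta_1(m,j)$ label the sides of unit triangles parallel to $A,B,C$ by $a_{m,j},b_{m,j},c_{m,j}$, and in $\Delta_2(m,j)$ by $a_{m+1,j}^2,b_{m,j+1},c_{m,j}$, with indices modulo $N$ and orientations parallel to those of $A,B,C$. By \eqref{eq:adjacent} the labels match: from both sides, $A(m,j)$ reads $a_{m,j}^{2^m}$, $B(m,j)$ reads $b_{m,j}^{2^m}$, and $C(m,j)$ reads $c_{m,j}^{2^m}$. (On $A(m,j)$, $m\ge1$, the triangle $\Delta_2(m-1,j)$ contributes $2^{m-1}$ sides reading $a_{m,j}^2$.) The boundary words of the unit triangles in $\Delta_i(m,j)$ are those of the two cells of $T_i(m,j)$. This defines a cellular map $W\to K_\eta$. It is unfolded: two adjacent unit triangles either lie in large triangles of different types $\Delta_1,\Delta_2$, or lie in the same large triangle and are point reflections of each other, and then they go to the two different cells of the pair. Let $\iota\colon W\to X_\eta$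 be the lift with $\iota(v(0,0))=1\in G$. It preserves lengths of paths.

For $\varphi\in\mathbb R$ let $R_\varphi(t)=\iota(1+t,\varphi)$, $t\ge0$. Since $\rho_0\le1$, Lemma~\ref{lem:unfolded} shows that $R_\varphi$ is a geodesic ray; we write $R_\varphi(\infty)$ for its class. For $0<\delta\le\pi/2$ and $r\ge2$, the chord from $(r,\varphi)$ to $(r,\varphi+\delta)$ stays in $\{r\ge\sqrt2\}$, so it also maps to a geodesic, and $d(R_\varphi(r-1),R_{\varphi+\delta}(r-1))=2r\sin(\delta/2)$. By \eqref{eq:angle},
\begin{equation}\label{eq:rays}
\angle\bigl(R_\varphi(\infty),R_{\varphi+\delta}(\infty)\bigr)=\delta\qquad(0<\delta\le\pi/2).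
\end{equation}
In particular no point $R_\varphi(\infty)$ is isolated.

Let $g=\iota(v(0,N))=a_{0,0}a_{0,1}\cdots a_{0,N-1}\in G$. The labeling is invariant under $\tau^N$, so $\iota\circ\tau^N$ and $g\circ\iota$ are lifts of the same map. They agree at $v(0,0)$, hence
\begin{equation}\label{eq:rotation}
\iota(\tau^Nz)=g\,\iota(z)\qquad(z\in W).
\end{equation}
So $g$ acts on the sheet as the rotation by $N\varepsilon$. The element $g$ of $G$ does not depend on $\eta$.

\section{An axis that bounds no flat half-plane}\label{sec:axis}

Write $v_j=\iota(v(0,j))$, let $e_j$ be the edge from $v_j$ to $v_{j+1}$, labeled $a_{0,j}$, and let $q_j$ be its midpoint. In the model, the boundary of the sheet was the geodesic $\lambda$. Here the boundary $\bigcup_je_j$ is $g$-invariant but not geodesic: since indices are read modulo $N$, the complex $K$ also has cells with $m=-1$, and at each $v_j$ they fill in the inner angle $\pi-\varepsilon$ of \eqref{eq:inner}. The axis of $g$ cuts these corners.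

In the link of $v_j$ consider the path
\[
a_{0,j-1}^-\overset{\gamma_2}{-}b_{-1,j}^-\overset{\alpha_1}{-}c_{-1,j}^-\overset{\beta_2}{-}a_{0,j}^+
\]
of length $\pi-\varepsilon$. By the table of corners, its edges belong to the cells of $X_\eta$ at $v_j$ of type $ca^2=b$ in $T_2(-1,j-1)$, $ac=b$ in $T_1(-1,j)$, and $ca^2=b$ in $T_2(-1,j)$. Along the edge $e_j$ there are six occurrences of cells; let $Q^1_j$ and $Q^2_j$ be the two cells of type $ca^2=b$ in which $e_j$ is the first, respectively second, letter of $a^2$. They are different: otherwise $v_j=v_{j+1}$, whereas $e_j$ is a geodesic by (P1). The corner $c^-a^+$ of $ca^2=b$ is at the start of the first letter $a$, and the corner $a^-b^-$ is at the end of the second. So the first cell of the path is $Q^2_{j-1}$ and the last is $Q^1_j$.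

Lay the three cells side by side in the plane; see Figure~\ref{fig:axis}. This gives a polygon $P_j$ with an unfolded cellular map to $K_\eta$, since adjacent cells have different types $T_1,T_2$. Consider the isosceles triangle $q_{j-1}v_jq_j$ with legs $|a|/2$, apex angle $\pi-\varepsilon$ and base angles $\varepsilon/2$. All its points are within $|a|/2$ of $v_j$, so the base meets the two intermediate sides at distance at most $|a|/2<|b|,|c|$ from $v_j$, in their interiors. The part of the triangle in the sector of one cell is a triangle with vertices on the two sides of that cell at $v_j$, so it lies in the cell; and the open base lies in the interior of $P_j$. Let $s_j\subset X_\eta$ be the image of the base, a geodesic from $q_{j-1}$ to $q_j$ by Lemma~\ref{lem:unfolded}, and let $\ell=\bigcup_js_j$.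

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4]
\coordinate (v) at (0,0);
\coordinate (p) at (195:1.035);
\coordinate (n) at (345:1.035);
\coordinate (b) at (256:1.066);
\coordinate (c) at (284:1.066);
\fill[gray!25] (v)--(b)--(c)--cycle;
\draw (v)--(p)--(b)--(c)--(n)--(v) (b)--(v)--(c);
\draw[very thick] (195:0.259)--(345:0.259);
\foreach \x/\y/\t in {195/0.518/{v_{j-1}},195/0.259/{q_{j-1}},0/0/{v_j},345/0.259/{q_j},345/0.518/{v_{j+1}}}
 {\fill (\x:\y) circle (0.012); \node[above] at (\x:\y) {$\t$};}
\node at (-0.14,-0.13) {$s_j$};
\node at (225:0.62) {$Q^2_{j-1}$};
\node at (315:0.62) {$Q^1_j$};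
\node[left] at (256:0.8) {$b$};
\node[right] at (284:0.8) {$c$};
\end{tikzpicture}
\caption{The polygon $P_j$: three cells of $X_\eta$ that fill the angle $\pi-\varepsilon$ between the edges $e_{j-1}=[v_{j-1},v_j]$ and $e_j=[v_j,v_{j+1}]$. The segment $s_j$ joins the midpoints of these edges. The edge $e_{j-1}$ is the second half of the side $a^2$ of the left cell, and $e_j$ is the first half of the side $a^2$ of the right cell.}
\label{fig:axis}
\end{figure}

\begin{lemma}\label{lem:axis}
The path $\ell$ is a geodesic line, and $g$ translates along it with $gq_j=q_{j+N}$. In $\operatorname{Lk}(q_j)$ there are exactly two paths of length $\pi$ between the two directions of $\ell$. One passes through the pole $e_j^-$ toward $v_j$ and the other through the pole $e_j^+$ toward $v_{j+1}$, and both lie in the union of the arcs of $Q^1_j$ and $Q^2_j$.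
\end{lemma}

\begin{proof}
The segment $s_j$ arrives at $q_j$ in $Q^1_j$, and its direction at $q_j$ is at distance $\varepsilon/2$ from $e_j^-$ on the arc of $Q^1_j$. The segment $s_{j+1}$ leaves in $Q^2_j$, and its direction is at distance $\varepsilon/2$ from $e_j^+$ on the arc of $Q^2_j$. A path between these directions leaves the first arc through a pole. The direct path through $e_j^-$ has length $\varepsilon/2+(\pi-\varepsilon/2)=\pi$, the direct path through $e_j^+$ has length $(\pi-\varepsilon/2)+\varepsilon/2=\pi$, and every other reduced path contains a full arc and more. So $\ell$ is a local geodesic by (P1), hence a geodesic, and it is a line since all $s_j$ have the same length. By \eqref{eq:rotation}, $gv_j=v_{j+N}$. As $g$ preserves labels and these have period $N$ in $j$, it maps the three cells at $v_j$ to those at $v_{j+N}$, so $gs_j=s_{j+N}$.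
\end{proof}

\begin{proposition}\label{prop:rankone}
The line $\ell$ bounds no flat half-plane.
\end{proposition}

The idea is that a half-plane must contain one of the vertices $v_j$ together with germs of the four cells $Q^1_{j-1},Q^2_{j-1},Q^1_j,Q^2_j$. Two of these have $v_j$ as the midpoint of their side $a^2$ and already use up the total angle $2\pi$.

\begin{proof}
Suppose $E$ is a flat half-plane bounded by $\ell$. It is convex in $X_\eta$. For $p\in E$ let $\operatorname{Lk}(p,E)\subset\operatorname{Lk}(p)$ be the set of directions of segments in $E$ issuing from $p$. For small $r$, the set $E\cap B(p,r)$ is a disc or half-disc, the union of the segments of length $r$ from $p$ in $E$. So under (P1) it is the cone over $\operatorname{Lk}(p,E)$, and Euclidean angles in $E$ equal distances in $\operatorname{Lk}(p)$ truncated at $\pi$. Therefore $\operatorname{Lk}(p,E)$ is an injective loop of length $2\pi$ if $p\notin\ell$, and a path of length $\pi$ between the two directions of $\ell$ if $p\in\ell$. In particular $\operatorname{Lk}(q_j,E)$ is one of the two paths of Lemma~\ref{lem:axis}.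

\emph{Step 1: following an edge.} Let $v$ be an endpoint of $e_i$ and suppose that $\operatorname{Lk}(q_i,E)$ passes through the pole toward $v$. We claim that $v\in E\setminus\ell$ and that $\operatorname{Lk}(v,E)$ contains the two edges of $\mathcal L$ given by $Q^1_i$ and $Q^2_i$ at the direction of $e_i$.

The set $\ell\cap[q_i,v]$ is convex, and the directions of $\ell$ at $q_i$ are not poles, so this set is $\{q_i\}$. An initial piece of $[q_i,v]$ lies in $E$. If $p\ne q_i$ is a point of the open edge with $[q_i,p]\subset E$, then $\operatorname{Lk}(p,E)$ is an injective loop in the link of an edge point. So it is the union of two arcs and contains both poles, and $E$ contains a further piece of the edge. Since $E$ is closed, $[q_i,v]\subset E$. Near such a point $p$, the set $E$ is the union of two half-discs in two cells, so the pair of cells is locally constant in $p$. Near $q_i$ it is $\{Q^1_i,Q^2_i\}$, because a neighborhood of the pole in $\operatorname{Lk}(q_i,E)$ consists of pieces of the arcs of these two cells. So the pair is $\{Q_i^1,Q_i^2\}$ all along the open segment. Near $v$, the set $E$ is the cone over the injective loop $\operatorname{Lk}(v,E)$,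 which therefore contains initial pieces of the two edges in question. An injective loop in a graph that contains an interior point of an edge contains the whole edge. This proves the claim.

\emph{Step 2: following $s_j$.} Let $p$ be an interior point of $s_j$. By Lemma~\ref{lem:unfolded}, a small disc about $p$ in $P_j$ embeds in $X_\eta$, and $s_j$ cuts it into two half-discs, one on the side of $v_j$ and one on the far side. Their links are the only paths of length $\pi$ between the two directions of $s_j$. This is clear if $p$ is interior to a cell; if $p$ lies on a crossed edge, the two directions are interior points of different arcs, and as in Lemma~\ref{lem:axis} there is one such path through each pole. So near $p$ the set $E$ is one of the two half-discs. The side is locally constant in $p$, hence constant along $s_j$. We can read it off at either end. The path through $e_j^-$ in $\operatorname{Lk}(q_j)$ starts with the corner at $q_j$ of the triangle $q_{j-1}v_jq_j$, while the path through $e_j^+$ starts on the far side of $s_j$. In $\operatorname{Lk}(q_{j-1})$ the path through $e_{j-1}^+$ ends with the corner at $q_{j-1}$ of this triangle, while the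 path through $e_{j-1}^-$ ends on the far side. Hence
\[
e_j^-\in\operatorname{Lk}(q_j,E)\iff E\text{ is on the side of }v_j\text{ along }s_j\iff e_{j-1}^+\in\operatorname{Lk}(q_{j-1},E).
\]

\emph{Step 3: too much angle.} One of $e_0^-,e_0^+$ lies in $\operatorname{Lk}(q_0,E)$, so the equivalent conditions of Step~2 hold for $j=0$ or for $j=1$. Fix this $j$ and apply Step~1 to $e_j$ and to $e_{j-1}$ with $v=v_j$. The point $v_j$ is the start of $e_j$, which is the second letter of $a^2$ in $Q_j^2$; so $v_j$ is the midpoint of that side, and $Z=\operatorname{Lk}(v_j,E)$ contains a midpoint arc of the letter $a_{0,j}$. The point $v_j$ is also the end of $e_{j-1}$, which is the first letter of $a^2$ in $Q^1_{j-1}$; so $Z$ contains a midpoint arc of the letter $a_{0,j-1}$. These letters are different because $N\ge2$. Moreover $Z$ contains the corner $c_{-1,j}^-a_{0,j}^+$ of $Q_j^1$. So $Z$ has length at least $2\pi+\beta_2$, a contradiction.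
\end{proof}

Let $\lambda_\pm=\ell(\pm\infty)$, with $\ell$ oriented by increasing $j$. Properties (R1) and (R2) hold for $g$ in $X_\eta$. By (R2) the points $\lambda_\pm$ are isolated, so by \eqref{eq:rays}
\begin{equation}\label{eq:notlambda}
R_\varphi(\infty)\ne\lambda_\pm\qquad(\varphi\in\mathbb R).
\end{equation}

\section{The map $f$ and the collapse}\label{sec:collapse}

Let $\eta<\eta'$ in $I$, and put $X=X_\eta$, $Y=X_{\eta'}$. Primes denote the objects belonging to $\eta'$: $v'(m,j)$, $\sigma'$, $W'$, $\iota'$, $R'_\varphi$, $\lambda'_\pm$. The map $\tau$ is the same for both. For each $2$-cell of $K$ take the affine map between its two Euclidean triangles that respects the labels of the sides. On each edge it is the linear reparametrization (on a side $a^2$ it fixes the midpoint), so these maps fit together to a homeomorphism $K_\eta\to K_{\eta'}$. Let $f\colon X\to Y$ be the lift with $f(1)=1$; it is $G$-equivariant. There are only two shapes of cells, their side lengths depend continuously on $\eta$, and $K$ does not depend on $\eta$. So given $L>1$ we can choose $\eta'>\eta$ so close to $\eta$ that the affine maps and their inverses are $L$-Lipschitz.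 As $X$ and $Y$ carry length metrics, $f$ is then $L$-bi-Lipschitz.

Let $\Phi\colon W\to W'$ send $v(m,j)$ to $v'(m,j)$ and be affine on each $\Delta_i(m,j)$. It maps unit triangles affinely to unit triangles with the same labels, so $f\circ\iota$ and $\iota'\circ\Phi$ lift the same map $W\to K_{\eta'}$. They agree at $v(0,0)$, hence $f\circ\iota=\iota'\circ\Phi$. We have $\sigma W\subset W$ and $\tau W=W$, and
\[
\Phi\sigma=\sigma'\Phi,\qquad\Phi\tau=\tau\Phi\qquad\text{on }W,
\]
because both sides are affine on each $\Delta_i(m,j)$ and agree at the vertices. On the vertices $v(m,j)$, the map $\Phi$ preserves the radius $2^m$ and adds $m(\eta'-\eta)$ to the angle, so there it agrees with the spiral $\Phi_\kappa$ for $\kappa=(\eta'-\eta)/\log2$.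

Put $\mu=R_0(\infty)$ and $\lambda=\lambda_+$ in $\partial X$. By \eqref{eq:notlambda}, $\mu\ne\lambda$.

\begin{proposition}\label{prop:collapse}
Let $h\in G$ and let $\zeta$ be a geodesic ray in $X$ representing $h\mu$ or $h\lambda$. Then $f(\zeta(t))\to h\lambda'_+$ in $\overline Y$ as $t\to\infty$.
\end{proposition}

\begin{proof}
By equivariance we may take $h=1$. Two rays representing the same point have images at bounded distance, so by Lemma~\ref{lem:sublinear} we may choose the representative.

For $\lambda$ take a ray in $\ell$. The point $\zeta(t)$ is at bounded distance from $g^{k(t)}\cdot1$ with $k(t)\to\infty$. So $f(\zeta(t))$ is at bounded distance from $g^{k(t)}f(1)$. This is at bounded distance from the point $g^{k(t)}q_0'$ of the axis of $g$ in $Y$, which tends to $\lambda'_+$. Lemma~\ref{lem:sublinear} concludes.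

For $\mu$ take $\zeta=R_0$. Let $z=(r,0)\in W$ with $r\ge1$. We bring $z$ into a fixed compact set by the symmetries of the tiling. Let $m=\lfloor\log_2r\rfloor\ge0$ and choose $l\in\mathbb Z$ with $\varphi_0:=-m\eta-l\varepsilon\in[0,\varepsilon)$. Then $z=\sigma^m\tau^lz_0$, where $z_0=(2^{-m}r,\varphi_0)$ lies in the compact set $\Pi=\{1\le r\le2,\ 0\le\varphi\le\varepsilon\}\subset W$. So $\Phi(z)=\sigma'^m\tau^l\Phi(z_0)$ has angle
\[
m\eta'+l\varepsilon+\varphi(\Phi(z_0))=m(\eta'-\eta)-\varphi_0+\varphi(\Phi(z_0)).
\]
The last two terms are bounded independently of $r$ because $\Phi(\Pi)$ is compact, and the first tends to $+\infty$ with $r$; this is where $\eta'>\eta$ is used. Write $\Phi(z)=\tau^{Nk}z_1$ with $k\in\mathbb Z$ and $z_1$ in the sector $\Omega_0=\{z\in W':0\le\varphi(z)\le N\varepsilon\}$. Then $k=k(r)\to+\infty$, and by \eqref{eq:rotation} in $Y$,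
\[
f(R_0(r-1))=\iota'(\Phi(z))=g^{k(r)}\iota'(z_1).
\]
Let $\Omega$ be the closure of $\iota'(\Omega_0)$ in $\overline Y$. If $\lambda'_-\notin\Omega$, then (R1) with $U=\overline Y\setminus\Omega$ shows that $g^k\Omega$ lies in any given neighborhood of $\lambda'_+$ for large $k$, and we are done.

So let $z_i\in\Omega_0$ with $\iota'(z_i)\to\zeta'\in\partial Y$. The radii $r_i$ of $z_i$ tend to $\infty$, since otherwise $z_i$ would subconverge in $W'$ and $\iota'(z_i)$ in $Y$. After passing to a subsequence the angles $\varphi_i$ converge to some $\varphi$. The circular arc of radius $r_i\ge1$ from $z_i$ to $(r_i,\varphi)$ lies in $W'$, so $d(\iota'(z_i),R'_\varphi(r_i-1))\le r_i|\varphi_i-\varphi|=o(r_i)$. By Lemma~\ref{lem:sublinear}, $\zeta'=R'_\varphi(\infty)$, and this is not $\lambda'_-$ by \eqref{eq:notlambda} in $Y$.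
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
By Proposition~\ref{prop:collapse}, applied to the rays from $x_0$, we have $f^{\mathbf d}(\mu)=f^{\mathbf d}(\lambda)=\lambda'_+$ for all $\omega,\mathbf d,x_0$. By (R2), $\angle(\lambda,\zeta)=\pi$ for all $\zeta\ne\lambda$. So the open $\angle$-ball of radius $\pi$ about $\lambda$ is $\{\lambda\}$, and the one about any other point misses $\lambda$.
\end{proof}

\section{Products with Euclidean space}\label{sec:product}

We prove Theorem~\ref{thm:A}(2). Let $k\ge1$. The spaces $X\times\mathbb R^k$ and $Y\times\mathbb R^k$ are proper CAT(0) spaces with free cocompact actions of $G\times\mathbb Z^k$, and $F=f\times\mathrm{id}$ is an equivariant $L$-bi-Lipschitz homeomorphism. Fix $\omega$, $\mathbf d$ and a basepoint $(x_0,w)$.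

\subsection*{The boundary of a product}

A geodesic in a product is a product of linearly reparametrized, possibly constant, geodesics. So the points of $\partial(X\times\mathbb R^k)$ are the triples $(\zeta,\psi,u)$ with $\zeta\in\partial X$, $\psi\in[0,\pi/2]$, $u\in S^{k-1}$, represented by the ray $t\mapsto(\zeta(t\cos\psi),\,w+t\sin\psi\,u)$. The entry $u$ is irrelevant for $\psi=0$, and $\zeta$ is irrelevant for $\psi=\pi/2$, in which case we write $(\cdot,\pi/2,u)$. Apply \eqref{eq:angle} in the first factor with $s=\cos\psi$, $s'=\cos\psi'$, in the second with $s=\sin\psi$, $s'=\sin\psi'$, and add. This gives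
\begin{equation}\label{eq:join}
\cos\angle\bigl((\zeta,\psi,u),(\zeta',\psi',u')\bigr)=\cos\psi\cos\psi'\cos\angle(\zeta,\zeta')+\sin\psi\sin\psi'\cos\angle(u,u').
\end{equation}
For $M\subset\partial X$ let $M*S^{k-1}$ be the set of triples with $\zeta\in M$. If $\angle(\zeta_+,\zeta_-)=\pi$, then by \eqref{eq:join} the map $(\zeta_\pm,\psi,u)\mapsto(\pm\cos\psi,\sin\psi\,u)$ is an isometry from $\{\zeta_+,\zeta_-\}*S^{k-1}$ onto the round sphere $S^k\subset\mathbb R\times\mathbb R^k$. In the same way $\{\zeta\}*S^{k-1}$ is a closed hemisphere of dimension $k$, hence contractible. The same description holds for $Y$, with the basepoint $(f(x_0),w)$.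

For $h\in G$ we have $\angle(h\mu,h\lambda)=\pi$, so $\Sigma_h=\{h\mu,h\lambda\}*S^{k-1}$ is a round $k$-sphere. Fix $u_0\in S^{k-1}$. All $\Sigma_h$ contain $\xi=(\cdot,\pi/2,u_0)$, and the inclusion $i_h\colon\Sigma_h\to\partial_T(X\times\mathbb R^k)$ defines a class $[i_h]\in\pi_k(\partial_T(X\times\mathbb R^k),\xi)$. For $k=1$ the circle $\Sigma_h$ consists of two half-circles with the same endpoints, one through $h\mu$ and one through $h\lambda$, and we are about to see that $F^{\mathbf d}$ sends both into the single half-circle through $h\lambda'_+$.

\subsection*{The class $[i_h]$ lies in the kernel}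

Let $\zeta\in\{h\mu,h\lambda\}$. The point $F^{\mathbf d}(\zeta,\psi,u)$ is the $\omega$-limit of the geodesics from $(f(x_0),w)$ to $(y_n,\,w+d_n\sin\psi\,u)$, where $y_n=f(\zeta(d_n\cos\psi))$. If $\psi=\pi/2$, then $y_n=f(x_0)$ and the limit is $(\cdot,\pi/2,u)$; in particular $F^{\mathbf d}(\xi)=(\cdot,\pi/2,u_0)$. Let $\psi<\pi/2$. Put $r_n=d(f(x_0),y_n)$, and let $\psi_n\in[0,\pi/2)$ be given by $\tan\psi_n=d_n\sin\psi/r_n$. The point of the $n$-th geodesic at distance $l$ from its start is $\bigl([f(x_0),y_n](l\cos\psi_n),\,w+l\sin\psi_n\,u\bigr)$. Since $f$ is $L$-bi-Lipschitz, $r_n/d_n\in[L^{-1}\cos\psi,L\cos\psi]$, so $\psi'=\lim^\omega\psi_n$ is less than $\pi/2$. By Proposition~\ref{prop:collapse}, $y_n\to h\lambda'_+$. Hence the limit is $(h\lambda'_+,\psi',u)$.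

So $F^{\mathbf d}\circ i_h$, which is continuous by Lemma~\ref{lem:cont}, takes values in the hemisphere $\{h\lambda'_+\}*S^{k-1}$, which is contractible and contains $F^{\mathbf d}(\xi)$. Therefore $(F^{\mathbf d})_*[i_h]$ is trivial.

\subsection*{The class $[i_h]$ is nontrivial}

Here we use that $h\lambda$ is opposite to \emph{every} other boundary point. Let $\varrho_h\colon\partial X\to\{h\mu,h\lambda\}$ fix $h\lambda$ and send all other points to $h\mu$. If $\varrho_h\zeta\ne\varrho_h\zeta'$, then exactly one of $\zeta,\zeta'$ is $h\lambda$, and $\angle(\zeta,\zeta')=\pi$ by (R2). So $\varrho_h$ does not increase angles. Since $\cos\psi\cos\psi'\ge0$, formula \eqref{eq:join} shows that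
\[
P_h\colon\partial_T(X\times\mathbb R^k)\to\Sigma_h,\qquad P_h(\zeta,\psi,u)=(\varrho_h\zeta,\psi,u),
\]
does not increase angles either. It is a continuous retraction onto $\Sigma_h$. Hence $[i_h]$ is nontrivial in $\pi_k$, and so is its Hurewicz image in $H_k$. This proves that $(F^{\mathbf d})_*$ is not injective on $\pi_k$.

\subsection*{Infinite rank}

Let $h,h'\in G$ with $h\lambda\ne h'\lambda$. We also have $h\mu\ne h'\lambda$, because $h'\lambda$ is isolated and $h\mu$ is not, by \eqref{eq:rays}. So $\varrho_{h'}$ sends both $h\mu$ and $h\lambda$ to $h'\mu$, the map $P_{h'}\circ i_h$ takes values in a hemisphere, and it has degree $0$. Thus, for elements $h_1,h_2,\dots$ with pairwise distinct $h_n\lambda$, the homomorphism $(P_{h_n})_*\colon H_k(\partial_T(X\times\mathbb R^k))\to H_k(\Sigma_{h_n})\cong\mathbb Z$ sends the Hurewicz image of $[i_{h_n}]$ to a generator and those of the other $[i_{h_{n'}}]$ to $0$. These images are therefore linearly independent. They lie in the Hurewicz image of the kernel, which is a subgroup of $H_k$. The following lemma completes the proof of Theorem~\ref{thm:A}.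

\begin{lemma}\label{lem:orbit}
The orbit $G\lambda$ is infinite.
\end{lemma}

\begin{proof}
Drop the indices from $a_{0,0},b_{0,0},c_{0,0}$. Tile the Euclidean plane by translates and point reflections of $\Delta_1(0,0)$ in the standard way, with sides labeled $a,b,c$ as in Section~\ref{sec:sheet}. This gives an unfolded cellular map onto the torus formed by the two cells of $T_1(0,0)$. By Lemma~\ref{lem:unfolded}, the lift that sends a vertex to $1$ is an isometric embedding of the plane in $X$, and by uniqueness of lifts $a\in G$ acts on this flat as a translation. The endpoints $a_\pm\in\partial X$ of an axis of $a$ lie on the boundary circle of the flat, so they are not isolated, and $a_\pm\ne\lambda$.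

If $G\lambda$ were finite, some power $a^i$ with $i\ge1$ would fix $\lambda$. Let $\zeta$ be the ray to $\lambda$ from a point of an axis of $a$, which is also an axis of $a^i$. The function $t\mapsto d(\zeta(t),a^i\zeta(t))$ is convex, and it is bounded because $a^i\lambda=\lambda$. So it is non-increasing and at most its value at $0$, the minimal displacement of $a^i$. Thus $\zeta$ lies in $\operatorname{Min}(a^i)=M\times\mathbb R$, and the ends of the factor $\mathbb R$ are $a_\pm$. A ray in $M\times\mathbb R$ has constant speed $\pm\sin\psi$ in the factor $\mathbb R$ for some $\psi\in[0,\pi/2]$, and by \eqref{eq:join} its angle with the corresponding end $a_\pm$ has cosine $\sin\psi\ge0$. So $\lambda$ has angle at most $\pi/2$ with $a_+$ or $a_-$, contradicting (R2).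
\end{proof}

\section{Multiplicative constant one}\label{sec:B}

The spiral turns at the rate $\kappa$ per unit of $\log r$, and it pays for this with a multiplicative distortion. Without multiplicative distortion, the image of a ray is almost straight: the triangle inequality along it fails to be an equality only by a constant, and in a CAT(0) space this forces it to stay sublinearly close to a geodesic ray.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We have $|d(f(x),f(x'))-d(x,x')|\le C$ for all $x,x'$. Let $\zeta\in\partial X$ be a ray from $x_0$, put $y(t)=f(\zeta(t))$, and let $\zeta'=f^{\mathbf d}(\zeta)$, a ray from $y(0)=f(x_0)$.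

\emph{The image of a ray follows a ray.} Fix $s\geq 0$. For $t>s$ put $p=d(y(0),y(s))$, $q=d(y(s),y(t))$ and $D=d(y(0),y(t))$. Then $p\le s+C$, $q\le t-s+C$ and $D\ge t-C$, so $0\le p+q-D\le3C$. Let $t$ be so large that $D>0$, $D\ge p$ and $D\ge3C$, and let $z=[y(0),y(t)](p)$. In a Euclidean triangle with sides $p,q,D$, the squared distance from the vertex opposite to $D$ to the point of that side at the fraction $p/D$ is $(1-\frac pD)p^2+\frac pDq^2-p(D-p)$. By the CAT(0) inequality,
\begin{align*}
d(y(s),z)^2&\le\Bigl(1-\frac pD\Bigr)p^2+\frac pD\,q^2-p(D-p)=\frac pD\bigl(q^2-(D-p)^2\bigr)\\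
&=\frac pD\,(p+q-D)(q+D-p)\le\frac pD\cdot3C\cdot(2D+3C)\le9Cp,
\end{align*}
where we used $0\le q+D-p\le q+D\le 2D+3C$. Take $t=d_n$ and pass to the $\omega$-limit: $d(y(s),\zeta'(p))\le3\sqrt{Cp}$ with $|p-s|\le C$. Hence
\begin{equation}\label{eq:track}
d\bigl(f(\zeta(s)),\zeta'(s)\bigr)\le3\sqrt{C(s+C)}+C=o(s).
\end{equation}
Two rays from the same point whose distance is $o(s)$ coincide, by convexity. So $\zeta'$ is the only ray from $f(x_0)$ with $d(f(\zeta(s)),\zeta'(s))=o(s)$. This description does not involve $\mathbf d$ or $\omega$.

\emph{Angles are preserved.} For $\zeta_1,\zeta_2\in\partial X$ with images $\zeta_1',\zeta_2'$, estimate \eqref{eq:track} gives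
\[
\lim_{s\to\infty}\frac{d(\zeta_1'(s),\zeta_2'(s))}s=\lim_{s\to\infty}\frac{d(f(\zeta_1(s)),f(\zeta_2(s)))}s=\lim_{s\to\infty}\frac{d(\zeta_1(s),\zeta_2(s))}s,
\]
so $\angle(\zeta_1',\zeta_2')=\angle(\zeta_1,\zeta_2)$ by \eqref{eq:angle}.

\emph{The map is onto.} For $y\in Y$ choose $\bar f(y)\in X$ with $d(f(\bar f(y)),y)\le C$. Then $|d(\bar f(y),\bar f(y'))-d(y,y')|\le3C$ and $d(\bar f(f(x)),x)\le2C$, so $\bar f$ is a $(1,3C)$-quasi-isometry. Let $\zeta'$ be a ray from $f(x_0)$ in $Y$, and let $\zeta$ be the ray from $x_0$ representing $\bar f^{\,\mathbf d}(\zeta')$. By \eqref{eq:track} for $\bar f$, and since rays representing the same point are at bounded distance, $d(\bar f(\zeta'(s)),\zeta(s))=o(s)$. Applying $f$ gives $d(\zeta'(s),f(\zeta(s)))=o(s)$, so $f^{\mathbf d}(\zeta)=\zeta'$ by the uniqueness above.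

Thus $f^{\mathbf d}$ is a bijection that preserves $\angle$. It preserves lengths of paths, and so it is an isometry for the Tits metrics.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ba} Ballmann, \emph{Lectures on Spaces of Nonpositive Curvature}.

\bibitem{BH} Bridson and Haefliger, \emph{Metric spaces of non-positive curvature}.

\bibitem{KR} Curtis Kent and Russell Ricks, \emph{Asymptotic cones and boundaries of CAT(0) groups}, arXiv:1805.06993 (2018).

\end{thebibliography}
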